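\title{Three-manifolds with invariant horospherical mean curvature}

\begin{abstract}
On a complete simply connected Riemannian manifold without conjugate points, the mean curvature of horospheres defines a function $h$ on the unit tangent bundle. We prove that in dimension three $h$ is continuous, reversible and invariant under the geodesic flow if and only if the manifold is, up to scaling, $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$ or $\mathbb{H}^3$; this confirms a conjecture posed by Knieper, Park and Peyerimhoff. The proof rests on a first integral of the geodesic flow built from the stable and unstable solutions of the Riccati equation. We linearize it along special geodesics and combine it with the Bianchi identity and an index count on the unit spheres. We also show that reversibility follows from the other hypotheses in several situations, for instance in nonpositive curvature.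
\end{abstract}

\section{Introduction}

All Riemannian manifolds in this paper are connected and complete, and all metrics are smooth. Let $(X,g)$ be simply connected and without conjugate points, with unit tangent bundle $SX$, footpoint projection $\pi\colon SX\to X$ and geodesic flow $\phi^t$. For $v\in SX$ let $c_v$ be the geodesic with $c_v'(0)=v$ and let $b_v(x)=\lim_{t\to\infty}\bigl(d(c_v(t),x)-t\bigr)$ be its Busemann function. The level sets of $b_v$ are the horospheres. If the Busemann functions are $C^2$, the mean curvature at $\pi(v)$ of the horosphere through $\pi(v)$ is $h(v)=\Delta b_v(\pi(v))$, where $\Delta=-\operatorname{div}\circ\operatorname{grad}$.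

In general one defines $h$ by Jacobi tensors. Let $R_v=R(\cdot,v)v$ on $v^\perp$, with the sign for which $\operatorname{tr}R_v=\operatorname{Ric}(v,v)$. A \emph{Jacobi tensor} along a geodesic $c$ is a smooth field $S(t)$ of endomorphisms of $c'(t)^\perp$ with $S''+R_{c'}S=0$, where the prime is the covariant derivative along $c$. In a parallel orthonormal frame it is a matrix whose columns are normal Jacobi fields. For $r\neq0$ let $S_{v,r}$ be the Jacobi tensor along $c_v$ with $S_{v,r}(0)=\mathrm{Id}$ and $S_{v,r}(r)=0$, and put $U_{v,r}=S_{v,r}'(0)$. For $r>0$ the columns of $S_{v,r}$ are variation fields of geodesics that run into the point $c_v(r)$, so $U_{v,r}$ is the shape operator at $\pi(v)$ of the sphere of radius $r$ about $c_v(r)$, with the sign that gives $-\frac1r\mathrm{Id}$ in Euclidean space. The limit $S_v=\lim_{r\to\infty}S_{v,r}$ is the \emph{stable Jacobi tensor}. We set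
\[
U^s_v=S_v'(0),\qquad U^u_v=-U^s_{-v},\qquad h(v)=\operatorname{tr}U^s_v .
\]
This \emph{horospherical mean curvature function} $h$ agrees with $\Delta b_v(\pi(v))$ when the Busemann functions are $C^2$; only the definition by Jacobi tensors is used below.

\begin{definition}
A simply connected manifold has \emph{invariant horospherical mean curvature function} if it has no conjugate points and $h$ is continuous, \emph{reversible}, that is $h(-v)=h(v)$, and \emph{flow invariant}, that is $h(\phi^tv)=h(v)$ for all $v\in SX$ and $t\in\mathbb{R}$.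
\end{definition}

We shall see that $\det S_v(t)=\exp\int_0^th(\phi^sv)\,ds$. Flow invariance therefore says that a thin bundle of geodesics asymptotic to $c_v$ loses cross-sectional volume at an exactly exponential rate $h(v)$, which may depend on the geodesic. Reversibility says that the rates toward the two ends of a geodesic agree. Which manifolds have these properties? If $R_{c'}$ is parallel along every geodesic, with eigenvalues $-\mu_i^2\le0$ and $\mu_i\ge0$, then $h=-\sum_i\mu_i$ (Example~\ref{ex:models}), and this covers $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$ and $\mathbb{H}^3$, where $\mathbb{H}^n$ is hyperbolic space of curvature $-1$. For surfaces the converse takes two lines: flow invariance forces constant curvature (Example~\ref{ex:surfaces}). One would guess that in dimension three, too, the obvious examples are the only ones. The same list appears in one of the known results that motivate the question. A D'Atri space is a Riemannian manifold whose local geodesic symmetries preserve volume up to sign, and Kowalski's classification of $3$-dimensional D'Atri spaces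 implies that every simply connected $3$-dimensional D'Atri space without conjugate points is, up to scaling, $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$ or $\mathbb{H}^3$. The conjecture that this list also describes the $3$-manifolds with invariant horospherical mean curvature function was posed in \cite{KPP}. We prove it.

\begin{theorem}\label{thm:main}
A simply connected complete $3$-manifold has invariant horospherical mean curvature function if and only if, up to scaling, it is isometric to $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$ or $\mathbb{H}^3$. In these spaces $h=0$, $h(v)=-|v_{\mathbb{H}^2}|$ and $h=-2$, respectively, where $v_{\mathbb{H}^2}$ is the component of $v$ tangent to $\mathbb{H}^2$.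
\end{theorem}

Reversibility is often automatic. Recall that $X$ has \emph{no focal points} if $|J|$ is strictly increasing for $t>0$ for every Jacobi field $J\not\equiv0$ with $J(0)=0$.

\begin{theorem}\label{thm:rev}
Let $(X,g)$ be simply connected, complete and without conjugate points, and let $D(v)=U^u_v-U^s_v$.
\begin{enumerate}
\item In any dimension $n\ge2$: if $h$ is flow invariant and $\det D(v)\neq0$, then $h(v)=h(-v)$. Hence in Theorem~\ref{thm:main} reversibility need only be assumed at vectors $v$ with $D(v)$ singular.
\item If $\dim X=3$, $h$ is continuous and flow invariant, and $D(v)$ is nonsingular for a dense set of $v$, then $X$ is a scaled $\mathbb{H}^3$.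
\item If $\dim X=3$, $X$ has no focal points (for example, sectional curvature $\le0$), and $h$ is continuous and flow invariant, then $X$ is, up to scaling, $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$ or $\mathbb{H}^3$.
\end{enumerate}
\end{theorem}

The difficulty in dimension three is that $h$ controls only the trace of the $2\times2$ matrix $U^s$, and that $U^s$ is known to be smooth only along orbits. The remedy is to use $U^s$ and $U^u$ together. The traceless part $Q$ of $U^u-U^s$ turns out to have constant norm along every geodesic, and with $a=-h/2\ge0$ it bounds the traceless part $R_0$ of $R_v$ from below: $a|Q|\le|R_0|$ (Section~\ref{sec:integral}). So along a geodesic with $a>0$ either $R_0$ vanishes identically, in which case we call the geodesic hyperbolic, or $|R_0|$ stays away from zero. If a hyperbolic geodesic exists, we apply this dichotomy to its neighbors, in the limit, and find that it contradicts the Bianchi identity unless $X$ is Einstein (Section~\ref{sec:caseI}). If none exists, an index count on the unit spheres forces the Ricci tensor to have eigenvalues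 $(\rho,\rho,0)$ (Section~\ref{sec:ricci}), and a second limiting argument shows that its kernel is parallel (Section~\ref{sec:split}).

\section{Stable and unstable solutions of the Riccati equation}\label{sec:riccati}

In this section $X$ has arbitrary dimension $n\ge2$ and no conjugate points. For symmetric endomorphisms, $S\le T$ ($S<T$) means that $T-S$ is positive semidefinite (definite).

\begin{lemma}\label{lem:riccati}
\begin{enumerate}
\item[(a)] $U_{v,r}$ is symmetric and continuous in $(v,r)$. It is increasing in $r>0$, and $U_{v,r}<U_{v,-r'}$ for all $r,r'>0$. Hence the limits $U^s_v=\lim_{r\to\infty}U_{v,r}$ and $S_v$ exist, $U^u_v=\lim_{r\to\infty}U_{v,-r}$, and $U^s_v\le U^u_v$.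
\item[(b)] $S_v(t)$ is invertible, $U^s_{\phi^tv}=S_v'(t)S_v(t)^{-1}$, and $\det S_v(t)=\exp\int_0^th(\phi^sv)\,ds$. Both $U^s_{\phi^tv}$ and $U^u_{\phi^tv}$ are smooth in $t$ and solve the Riccati equation $U'+U^2+R_{c_v'}=0$.
\item[(c)] If $h$ is continuous, then $v\mapsto U^s_v$ and $v\mapsto U^u_v$ are continuous on $SX$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $W$ and $Z$ be the Jacobi tensors along $c_v$ with $W(0)=\mathrm{Id}$, $W'(0)=0$, $Z(0)=0$, $Z'(0)=\mathrm{Id}$. Since there are no conjugate points, $Z(r)$ is invertible for $r\ne0$. Hence $S_{v,r}=W+ZU_{v,r}$ with $U_{v,r}=-Z(r)^{-1}W(r)$, which is continuous in $(v,r)$ and equals $-\frac1r\mathrm{Id}+O(1)$ as $r\to0$. For $S=S_{v,r}$ the Wronskian $S'^{T}S-S^TS'$ has derivative zero because $R_{c'}$ is symmetric, and it vanishes at $r$; at $0$ it equals $U_{v,r}^T-U_{v,r}$.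

For $t\neq r$ the endomorphism $S_{v,r}(t)$ is invertible: if $S_{v,r}(t)x=0$, the Jacobi field $S_{v,r}x$ vanishes at $t$ and at $r$, so it is zero, and its value at $0$ is $x$. Evaluating $S_{v,r}-S_{v,r'}=Z\,(U_{v,r}-U_{v,r'})$ at $r$ gives $-S_{v,r'}(r)=Z(r)(U_{v,r}-U_{v,r'})$, so $U_{v,r}-U_{v,r'}$ is nonsingular for $r\ne r'$. Fix $r>0$. As $r'$ runs through $(0,r)$, the symmetric endomorphism $U_{v,r}-U_{v,r'}$ is continuous, nonsingular, and positive definite for small $r'$, hence positive definite throughout. The same argument applies to $U_{v,-r'}-U_{v,r}$ for $r'\in(0,\infty)$. So $U_{v,r}$ is increasing and bounded above by $U_{v,-1}$; it converges, and $S_{v,r}\to W+ZU_v^s=S_v$. Finally $S_{-v,r}(t)=S_{v,-r}(-t)$ gives $U_{v,-r}=-U_{-v,r}\to U^u_v$.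

(b) For $r>t$, uniqueness gives $S_{v,r}(t+\cdot)S_{v,r}(t)^{-1}=S_{\phi^tv,r-t}$, so $S_{v,r}'(t)=U_{\phi^tv,r-t}S_{v,r}(t)$, and in the limit $S_v'(t)=U^s_{\phi^tv}S_v(t)$. With the adjugate matrix, $f=\det S_v$ satisfies $f'=\operatorname{tr}(\operatorname{adj}(S_v)S_v')=h(\phi^tv)f$. By (a), $U_{\phi^tv,1}\le U^s_{\phi^tv}\le U_{\phi^tv,-1}$, so $|f'|\le M|f|$ on each compact interval. By Gronwall's inequality $f$ has no zero, since $f(0)=1$. Thus $U=S_v'S_v^{-1}$ is smooth, and $U'=S_v''S_v^{-1}-U^2=-R_{c_v'}-U^2$. Since $U^u_{\phi^tv}=-U^s_{\phi^{-t}(-v)}$ and $R_{-w}=R_w$, the two signs cancel in the derivative and $U^u_{\phi^tv}$ solves the same equation.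

(c) The continuous functions $\operatorname{tr}U_{v,r}$ increase to the continuous function $h$, so by Dini's theorem they converge uniformly on compact sets. A semidefinite endomorphism is bounded by its trace: $0\le U^s_v-U_{v,r}\le(h(v)-\operatorname{tr}U_{v,r})\,\mathrm{Id}$. So $U^s$ is a locally uniform limit of continuous maps.
\end{proof}

\begin{example}[Parallel curvature; the ``if'' part of Theorem~\ref{thm:main}]\label{ex:models}
Suppose that $R_{c_v'}=\operatorname{diag}(-\mu_i^2)$ with constants $\mu_i\ge0$ in a parallel frame. Then $S_{v,r}$ is diagonal with entries $\sinh(\mu_i(r-t))/\sinh(\mu_ir)$, or $1-t/r$ if $\mu_i=0$. So $U_{v,r}$ has entries $-\mu_i\coth(\mu_ir)$ or $-1/r$, and $U^s_v=\operatorname{diag}(-\mu_i)=-U^u_v$. The spaces $\mathbb{R}^3$, $\mathbb{H}^2\times\mathbb{R}$, $\mathbb{H}^3$ have curvature $\le0$, hence no conjugate points, and $(\mu_1,\mu_2)$ equals $(0,0)$, $(|v_{\mathbb{H}^2}|,0)$, $(1,1)$. In the product, the first frame vector is tangent to $\mathbb{H}^2$ and orthogonal to $v_{\mathbb{H}^2}$. This gives the values of $h$ in Theorem~\ref{thm:main},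 and they are continuous, reversible and flow invariant.
\end{example}

\begin{example}[Surfaces]\label{ex:surfaces}
Let $\Sigma$ be a surface without conjugate points whose function $h$ is flow invariant. Then $U^s=h$ is a scalar, and the Riccati equation $u'+u^2+K=0$ for the constant function $u(t)=h(\phi^tw)$ says that $K=-h(w)^2$ along $c_w$. Any two points lie on a geodesic, so $K$ is a constant $\le0$. Neither continuity nor reversibility is needed.
\end{example}

\section{A first integral of the geodesic flow}\label{sec:integral}

From here to the end of Section~\ref{sec:split}, $X$ is a simply connected $3$-manifold with invariant horospherical mean curvature function. The traced Riccati equation now reads $\operatorname{tr}(U^s)^2=-\operatorname{Ric}(v,v)$, and the left side contains the unknown traceless part of $U^s$. Reversibility provides a second solution $U^u$ with the opposite trace, and comparing the two replaces the argument for surfaces.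

\subsection*{Traceless symmetric endomorphisms as complex numbers}
Let $V$ be a Euclidean plane with an orthonormal frame, which identifies $V$ with $\mathbb{C}$ and $\langle x,y\rangle$ with $\operatorname{Re}\bar xy$. We identify symmetric bilinear forms with symmetric endomorphisms, write $T_0$ for the traceless part of $T$, and identify
\[
T=\begin{pmatrix}u&q\\ q&-u\end{pmatrix}\in\operatorname{Sym}_0(V)\quad\text{with}\quad u+iq\in\mathbb{C}.
\]
We use the inner product $\langle S,T\rangle=\frac12\operatorname{tr}ST=\operatorname{Re}\bar ST$, so that $|T|$ is the complex modulus and $T^2=|T|^2\,\mathrm{Id}$ as an endomorphism. The traceless part of $x\otimes y+y\otimes x$ has $u=x_1y_1-x_2y_2$ and $q=x_1y_2+x_2y_1$, so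
\begin{equation}\label{eq:product}
(x\otimes y+y\otimes x)_0=xy,\qquad(x\otimes x)_0=\tfrac12x^2\qquad(\text{complex products}).
\end{equation}
Rotating the frame by $\theta$ multiplies the coordinate of a vector by $e^{-i\theta}$ and, by \eqref{eq:product}, that of an element of $\operatorname{Sym}_0(V)$ by $e^{-2i\theta}$. Reversing the orientation by $f_2\mapsto-f_2$ conjugates both. In particular the quotient $S/T\in\mathbb{C}$ of two elements of $\operatorname{Sym}_0(V)$ depends only on the orientation. Along a geodesic we always use a parallel frame of $c'^\perp$.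

\subsection*{The basic identities}
By Lemma~\ref{lem:riccati}(a) and reversibility, $0\le\operatorname{tr}(U^u_v-U^s_v)=-h(-v)-h(v)=-2h(v)$. Put $a=-h/2\ge0$, a continuous, even, flow invariant function, and write
\[
U^s=-a\,\mathrm{Id}+B,\qquad U^u=a\,\mathrm{Id}+A,\qquad P=A+B,\qquad Q=A-B,
\]
with $A(v),B(v),P(v),Q(v)\in\operatorname{Sym}_0(v^\perp)$. They are continuous on $SX$ and smooth along orbits. Let $R_0(v)=(R_v)_0$ and $C(v)=(\nabla_v\operatorname{Ric})(v,v)$. These two are smooth on $SX$, and $C(c')=\frac{d}{dt}\operatorname{Ric}(c',c')$ along a geodesic.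

\begin{proposition}\label{prop:identities}
We have $|A|=|B|$, $\langle P,Q\rangle=0$, $A(-v)=-B(v)$ and $Q(-v)=Q(v)$. The function $|Q|$ is constant along geodesics. Moreover
\begin{align}
&Q'=-2aP,\qquad P'=-2aQ-2R_0,\qquad Q''=4a^2Q+4aR_0,\label{eq:ode}\\
&-2\operatorname{Ric}(v,v)=4a^2+|P|^2+|Q|^2,\label{eq:ric}\\
&\langle R_0,Q\rangle=-a\,(|P|^2+|Q|^2),\qquad a|Q|\le|R_0|,\label{eq:RQ}\\
&C=2\langle P,R_0\rangle.\label{eq:C}
\end{align}
In particular $\operatorname{Ric}\le0$, and $A(v)=0\iff B(v)=0\iff P(v)=Q(v)=0$.
\end{proposition}

\begin{proof}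
Since $a'=0$ along orbits, the Riccati equation for $U^s$ reads $B'+(a^2+|B|^2)\,\mathrm{Id}-2aB+R=0$, and that for $U^u$ reads $A'+(a^2+|A|^2)\,\mathrm{Id}+2aA+R=0$. The traces give $\operatorname{Ric}(v,v)=-2a^2-2|B|^2=-2a^2-2|A|^2$. So $\langle P,Q\rangle=|A|^2-|B|^2=0$, and \eqref{eq:ric} follows from $|P|^2+|Q|^2=4|A|^2$. The traceless parts give $B'=2aB-R_0$ and $A'=-2aA-R_0$, whose difference and sum are the first two equations in \eqref{eq:ode}; the third follows from them. Now $(|Q|^2)'=-4a\langle P,Q\rangle=0$. Differentiating $\langle P,Q\rangle=0$ gives $-2a|Q|^2-2\langle R_0,Q\rangle-2a|P|^2=0$, which is the equation in \eqref{eq:RQ}, and $a|Q|^2\le|R_0||Q|$ gives the inequality. Differentiating \eqref{eq:ric}, where $a$ and $|Q|$ are constant, gives $C=-\langle P,P'\rangle=2a\langle P,Q\rangle+2\langle P,R_0\rangle$. Finally $U^u_{-v}=-U^s_v$ gives $A(-v)=-B(v)$, hence also $B(-v)=-A(v)$ and $Q(-v)=Q(v)$.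
\end{proof}

Flow invariance entered through $a'=0$, reversibility through the fact that the same $a$ occurs in $U^s$ and $U^u$, and the dimension through $T^2=|T|^2\mathrm{Id}$. The rest of the proof uses these two hypotheses almost only through this proposition and the invariance of $a$.

In $\mathbb{H}^2\times\mathbb{R}$, with $\mu=|v_{\mathbb{H}^2}|$ and the frame of Example~\ref{ex:models}, one reads off $a=\mu/2$, $A=-B=\mu/2$, $P=0$, $Q=\mu$ and $R_0=-\mu^2/2$, so the inequality in \eqref{eq:RQ} is an equality. In $\mathbb{H}^3$ we have $a=1$ and $A=B=R_0=0$.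

\subsection*{Curvature in dimension three}
Let $(w,x,y)$ be an orthonormal basis and $K$ the sectional curvature. Then $\operatorname{Ric}(x,x)-\operatorname{Ric}(y,y)=K(w,x)-K(w,y)$, because $K(x,y)$ occurs in both terms, and in the trace defining $\operatorname{Ric}(x,y)$ only the $w$-term survives, so $\operatorname{Ric}(x,y)=\langle R_wx,y\rangle$. Hence
\begin{equation}\label{eq:R0}
R_0(w)=\bigl(\operatorname{Ric}|_{w^\perp}\bigr)_0 .
\end{equation}
For a unit vector $N$ let $\eta(N)$ be the component in $N^\perp$ of the vector dual to $\operatorname{Ric}(N,\cdot)$, and let $m(N)=\frac12\bigl(3\operatorname{Ric}(N,N)-\operatorname{scal}\bigr)$. Both are smooth on $SX$. If $R_0(N)=0$, then $\operatorname{Ric}=\lambda g$ on $N^\perp$ with $2\lambda=\operatorname{scal}-\operatorname{Ric}(N,N)$, so $\lambda+m=\operatorname{Ric}(N,N)$ and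
\begin{equation}\label{eq:ricform}
\operatorname{Ric}=\lambda g+m\,N\otimes N+N\otimes\eta+\eta\otimes N .
\end{equation}
A unit vector $w$ with $\langle w,N\rangle>0$ can be written uniquely as $w=(N+\xi)/\sqrt{1+|\xi|^2}$ with $\xi\perp N$; we call $\xi$ the \emph{tilt} of $w$ relative to $N$. For $f\perp w$ we have $\langle N,f\rangle=-\langle\xi,f\rangle$. So \eqref{eq:R0}, \eqref{eq:ricform} and \eqref{eq:product} give the exact formula
\begin{equation}\label{eq:tilt}
R_0(w)=\tfrac12m\,\tilde\xi^{\,2}-\tilde\xi\,\tilde\eta\qquad\text{if }R_0(N)=0,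
\end{equation}
where $\tilde\xi,\tilde\eta\in\mathbb{C}$ are the coordinates of the projections of $\xi,\eta$ to $w^\perp$. Thus $\eta$ and $m$ are the first and second order terms of $R_0$ on the unit sphere at a zero.

\subsection*{Hyperbolic vectors}
Let $\mathcal{H}=\{v\in SX:a(v)>0,\ R_0(v)=0\}$ be the set of \emph{hyperbolic vectors}.

\begin{lemma}\label{lem:H}
$\mathcal{H}=\{a>0,\ Q=0\}$, and $\mathcal{H}$ is invariant under $\phi^t$ and under $v\mapsto-v$. On $\mathcal{H}$ we have $P=Q=0$, $\operatorname{Ric}(v,v)=-2a^2$ and $R_v=-a^2\,\mathrm{Id}$. Along a geodesic with $a>0$ that is not tangent to $\mathcal{H}$, $|R_0|$ is bounded below by the positive constant $a|Q|$.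
\end{lemma}

\begin{proof}
If $v\in\mathcal{H}$, then $Q(v)=0$ by \eqref{eq:RQ}. If $a(v)>0$ and $Q(v)=0$, then $Q\equiv0$ on the orbit because $|Q|$ is constant, and \eqref{eq:ode} gives first $P\equiv0$ and then $R_0\equiv0$. The remaining claims follow from $Q(-v)=Q(v)$, \eqref{eq:ric} and \eqref{eq:RQ}.
\end{proof}

\begin{example}[The method on a test case]\label{ex:sol}
Consider $g=dz^2+e^{2z}dx^2+e^{-2z}dy^2$ on $\mathbb{R}^3$, with $N=\partial_z$, $e_1=e^{-z}\partial_x$, $e_2=e^z\partial_y$. Here $\nabla_{e_1}N=e_1$ and $\nabla_{e_2}N=-e_2$, so $K(N,e_i)=-1$, and the Gauss equation for the flat planes $z=\text{const}$ gives $K(e_1,e_2)=1$. The reflections in $x$ and in $y$ show that $\operatorname{Ric}$ is diagonal in this frame, so $\operatorname{Ric}=-2\,N\otimes N\le0$. This space passes the test $\operatorname{Ric}\le0$, and along vertical lines $R_N=-\mathrm{Id}$ as in $\mathbb{H}^3$. Suppose it had invariant horospherical mean curvature function. Then $a(N)=1$ by Example~\ref{ex:models}, and by continuity $a(w)>0$ for $w\ne N$ close to $N$ and tangent to the totally geodesic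 plane $y=0$. Along $c_w$ the quantity $k=\langle c_w',\partial_x\rangle\ne0$ is conserved, so $z'^2=1-k^2e^{-2z}$; since $z'(0)>0$, this forces $z'\ge z'(0)$ and $z\to\infty$. By \eqref{eq:R0} and \eqref{eq:product}, $|R_0(c_w')|=1-z'^2=k^2e^{-2z}$, which is positive and tends to zero. This contradicts Lemma~\ref{lem:H}.
\end{example}

The example shows the mechanism: near a hyperbolic geodesic the tilt of a neighboring geodesic changes exponentially, which is incompatible with a conserved lower bound for $|R_0|$. In general we cannot follow a neighboring geodesic for all time, so we pass to the limit of small tilt. The next section provides the tools.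

\section{Neighboring geodesics and sections over the unit sphere}\label{sec:tools}

\subsection*{A substitute for differentiating $Q$}
We would like to differentiate the equation $Q''=4a^2Q+4aR_0$ across orbits, but $Q$ is only continuous on $SX$. What saves us is that $Q$ is bounded along the entire geodesic and that the equation has at most one bounded solution.

\begin{lemma}\label{lem:limit}
Let $q_\epsilon\colon\mathbb{R}\to\mathbb{C}$, $0<\epsilon<\epsilon_0$, be uniformly bounded $C^2$ functions with $|q_\epsilon|$ constant for each $\epsilon$ and $q_\epsilon''=4a_\epsilon^2q_\epsilon+4a_\epsilon r_\epsilon$, where $a_\epsilon\in\mathbb{R}$ and $r_\epsilon$ is continuous. Suppose $a_\epsilon\to\kappa>0$ and $r_\epsilon\to r$ locally uniformly as $\epsilon\to0$. Then $q_\epsilon$ converges in $C^1_{\mathrm{loc}}$ to a $C^2$ function $\hat q$ of constant modulus with $\hat q''=4\kappa^2\hat q+4\kappa r$, and $\hat q$ is the only bounded solution of this equation on $\mathbb{R}$.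
\end{lemma}

\begin{proof}
By the equation, $q_\epsilon''$ is bounded on compact sets, uniformly for small $\epsilon$. By Taylor's formula $q'(s)=q(s+1)-q(s)-\int_0^1(1-u)q''(s+u)\,du$, so is $q_\epsilon'$. By the Arzel\`a--Ascoli theorem every sequence $\epsilon\to0$ has a subsequence along which $q_\epsilon$ converges in $C^1_{\mathrm{loc}}$. By the equation $q_\epsilon''$ then converges locally uniformly, so the limit is a bounded solution of constant modulus. Two bounded solutions differ by a bounded solution of $q''=4\kappa^2q$, which is zero because $\kappa>0$. So all subsequential limits agree.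
\end{proof}

\subsection*{Geodesic vector fields}
A \emph{geodesic field} is a smooth unit vector field $N$ on an open set with $\nabla_NN=0$; its integral curves are geodesics. Put $L=\nabla N|_{N^\perp}$, an endomorphism of $N^\perp$ that need not be symmetric, and $\tau=\operatorname{tr}L=\operatorname{div}N$. For a field $x\perp N$ the definition of curvature gives $\nabla_N\nabla_xN=-R_Nx+\nabla_{[N,x]}N$, and $[N,x]=\nabla_Nx-Lx$. Hence along integral curves
\begin{equation}\label{eq:L}
L'+L^2=-R_N .
\end{equation}
The next lemma computes, to first order, the tilt of a neighboring geodesic relative to $N$.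

\begin{lemma}\label{lem:tilt}
Let $c$ be a geodesic, $I_0\ni0$ a compact interval, and $N$ a geodesic field on a neighborhood of $c(I_0)$ with $N=c'$ along $c|_{I_0}$. Suppose $R_{c'}=-\kappa^2\,\mathrm{Id}$ on $I_0$ for a constant $\kappa\ge0$. Let $L_0$ be the value of $L$ at $c(0)$ and
\[
Y(t)=\cosh(\kappa t)\,\mathrm{Id}+\kappa^{-1}\sinh(\kappa t)\,L_0\qquad(Y(t)=\mathrm{Id}+tL_0\ \text{ if }\kappa=0).
\]
Then on $I_0$ the matrix $Y$ is invertible, $Y'=LY$ and $(\det Y)'=\tau\det Y$. Let $x_0\perp c'(0)$, $w_\epsilon=(c'(0)+\epsilon x_0)/|c'(0)+\epsilon x_0|$ and $c_\epsilon=c_{w_\epsilon}$. For small $\epsilon$ the tilt $\xi_\epsilon(t)$ of $c_\epsilon'(t)$ relative to $N(c_\epsilon(t))$ is defined on $I_0$, and $\xi_\epsilon/\epsilon\to Y^{-1}x_0$ uniformly on $I_0$ as $\epsilon\to0$.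
\end{lemma}

\begin{proof}
The solution of $Y'=LY$, $Y(0)=\mathrm{Id}$ is invertible, has $(\det Y)'=\tau\det Y$, and satisfies $Y''=(L'+L^2)Y=\kappa^2Y$, $Y'(0)=L_0$ by \eqref{eq:L}. So it is given by the stated formula. By compactness of $I_0$, for small $|\epsilon|$ the curve $c_\epsilon|_{I_0}$ lies in the domain of $N$ and $\langle c_\epsilon',N\rangle>0$. Then $\xi_\epsilon=c_\epsilon'/\langle c_\epsilon',N\rangle-N(c_\epsilon)$ is smooth in $(\epsilon,t)$ and vanishes at $\epsilon=0$, so $\xi_\epsilon/\epsilon$ converges uniformly to the covariant $\epsilon$-derivative $x$ of $\xi_\epsilon$ at $0$. Let $J$ be the variation field: $J(0)=0$, $J'(0)=x_0$, $J\perp c'$, $J''=\kappa^2J$. The function $\langle c_\epsilon',N\rangle\le1$ has a maximum at $\epsilon=0$, so its derivative vanishes there and $x=J'-LJ$. By \eqref{eq:L},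
\[
x'=\kappa^2J-(\kappa^2-L^2)J-LJ'=-Lx,\qquad x(0)=x_0 .
\]
On the other hand $Y$ and $Y'$ are polynomials in $L_0$, so $Y$ commutes with $L=Y'Y^{-1}$, and $(Y^{-1})'=-Y^{-1}L=-LY^{-1}$. Hence $x=Y^{-1}x_0$.
\end{proof}

In the applications $N$ spans a smooth line field $\ell$ on an open set $\Omega\supset c(I_0)$ with $c'\in\ell$. Such a field $N$ exists near $c(I_0)$: since $X$ is simply connected without conjugate points, $\exp_{c(0)}$ is a diffeomorphism, and the image of a thin convex neighborhood of the segment $I_0\,c'(0)$ is a simply connected subset of $\Omega$, on which $\ell$ is orientable. In Example~\ref{ex:sol}, $L_0=\operatorname{diag}(1,-1)$ and $Y^{-1}e_1=e^{-t}e_1$, which is the decay seen there.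

The relation between $\eta$, $m$ and $L$ comes from the contracted Bianchi identity $\operatorname{div}\operatorname{Ric}=\frac12\nabla\operatorname{scal}$, together with the rules $\operatorname{div}(fg)=\nabla f$ and $\operatorname{div}(V\otimes V')=(\operatorname{div}V)V'+\nabla_VV'$.

\begin{lemma}\label{lem:bianchi}
Let $N$ be a geodesic field with values in $\mathcal{H}$, and regard $\kappa=a(N)$, $\eta=\eta(N)$, $m=m(N)$ as fields on its domain. Then $\kappa^2$ is smooth, $N(\kappa^2)=0$, and
\[
\nabla\kappa^2+\tau\eta+\nabla_N\eta+L\eta=0,\qquad N(m)+\tau m+\operatorname{div}\eta=0 .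
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:H}, $\kappa^2=-\frac12\operatorname{Ric}(N,N)$, which is smooth, and it is constant on integral curves because $a$ is flow invariant. In \eqref{eq:ricform} we have $\frac12\operatorname{scal}=\lambda-\kappa^2$, so $\operatorname{Ric}-\frac12\operatorname{scal}g=\kappa^2g+mN\otimes N+N\otimes\eta+\eta\otimes N$. Its divergence vanishes:
\[
0=\nabla\kappa^2+\bigl(N(m)+\tau m\bigr)N+\bigl(\tau\eta+\nabla_N\eta\bigr)+\bigl((\operatorname{div}\eta)N+L\eta\bigr).
\]
The vectors $\nabla\kappa^2$, $\eta$, $L\eta$ are orthogonal to $N$, and so is $\nabla_N\eta$, since $\langle\nabla_N\eta,N\rangle=-\langle\eta,\nabla_NN\rangle=0$. Separate the components.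
\end{proof}

\subsection*{Winding numbers on the unit sphere}
Fix $p\in X$. On the sphere $S_pX$ we have $T_wS_pX=w^\perp$, so $A$, $B$, $R_0$ are sections of the plane bundle $E=\operatorname{Sym}_0(TS_pX)$, and they are continuous; for $A$ and $B$ this is where continuity of $h$ is needed, through Lemma~\ref{lem:riccati}(c). Let $\mathcal{D}\subset S_pX$ be a closed round disc that is not the whole sphere. Orient $S_pX$ and choose a continuous oriented orthonormal frame over $\mathcal{D}$. A section $\sigma$ of $E$ becomes a function $\mathcal{D}\to\mathbb{C}$, and if it has no zero on $\partial\mathcal{D}$ we let $\operatorname{wind}_{\mathcal{D}}\sigma$ be its winding number along the positively oriented circle $\partial\mathcal{D}$. This number does not depend on the frame, because two frames differ by $e^{i\theta}$ with $\theta$ continuous on $\mathcal{D}$. It does not depend on the orientation either, because a reversal conjugates $\sigma$ and reverses the circle. If $\operatorname{wind}_{\mathcal{D}}\sigma\ne0$, then $\sigma$ has a zero in $\mathcal{D}$. The \emph{index} $\operatorname{ind}_w\sigma$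 at an isolated zero, or at a point where $\sigma\ne0$, is the winding number for a small disc about $w$. It is invariant under all isometries of $S_pX$, including the antipodal map.

\begin{lemma}\label{lem:index}
\begin{enumerate}
\item[(a)] Let $e\in S_pX$, let $e_w$ be the projection of $e$ to $w^\perp$, and let $\sigma_e(w)=(e_w\otimes e_w)_0$. The zeros of $\sigma_e$ are $\pm e$, and $\operatorname{wind}_{\mathcal{D}}\sigma_e=2$ for every disc $\mathcal{D}$ centered at $e$ that does not contain $-e$.
\item[(b)] If a continuous section of $E$ has finitely many zeros, their indices add up to $4$. In particular every continuous section of $E$ has a zero.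
\item[(c)] If $A$ and $R_0$ have no zero on $\partial\mathcal{D}$, then $C$ has at least $|k|$ zeros on $\partial\mathcal{D}$, where $k=\operatorname{wind}_{\mathcal{D}}A+\operatorname{wind}_{\mathcal{D}}B-2\operatorname{wind}_{\mathcal{D}}R_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:product}, $\sigma_e=\frac12e_w^2$, and $e_w=0$ only for $w=\pm e$. So the winding number does not depend on the radius of $\mathcal{D}$. If $w$ has tilt $\epsilon x$ relative to $e$, with $|x|=1$, then $e_w$ is the projection of $-\epsilon x$ to $w^\perp$, so $e_w/\epsilon$ is uniformly close to $-x$ for small $\epsilon$. As $x$ runs once around the unit circle, $e_w$ winds once and $e_w^2$ twice.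

(b) Let $\sigma$ be such a section. The quotient $\sigma/\sigma_e$ is a continuous function with values in $\mathbb{C}\setminus\{0\}$ on the sphere with small discs about $\pm e$ and about the zeros of $\sigma$ removed. The winding numbers of such a function along the boundary circles add up to zero. So the indices of $\sigma$ have the same sum as those of $\sigma_e=\sigma_{-e}$, namely $2+2$.

(c) Put $\alpha=A/R_0$ and $\beta=B/R_0$ on $\partial\mathcal{D}$; then $|\alpha|=|\beta|\neq0$. At a point where $\alpha\beta$ is a negative real number, $\alpha\beta=-\alpha\bar\alpha$, so $\beta=-\bar\alpha$, and \eqref{eq:C} gives $C=2|R_0|^2\operatorname{Re}(\alpha+\beta)=0$. The function $\alpha\beta$ has winding number $k$, so a continuous argument of it changes by $2\pi k$ in one turn and takes at least $|k|$ different values in $\pi+2\pi\mathbb{Z}$ on a half-open turn.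
\end{proof}

In $\mathbb{H}^2\times\mathbb{R}$, with $N$ the unit field along $\mathbb{R}$, we have $A=-\sigma_N/\mu$ away from $\pm N$, so the total index $4$ of $A$ is carried by two zeros of index $2$.

\section{A hyperbolic vector forces constant negative curvature}\label{sec:caseI}

In this section we assume $\mathcal{H}\ne\emptyset$. By \eqref{eq:ricform}, $X$ is Einstein at the footpoint of $v\in\mathcal{H}$ exactly when $\eta(v)=0$ and $m(v)=0$. We prove these two equations in turn, since by \eqref{eq:tilt} they govern $R_0$ to first and to second order.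

\subsection*{The linearized first integral}
Fix $v\in\mathcal{H}$ and put $c=c_v$, $\kappa=a(v)>0$, and $\eta(s)=\eta(c'(s))\in\mathbb{C}$ in a parallel frame. Since $R_{c'}=-\kappa^2\,\mathrm{Id}$, the normal Jacobi fields along $c$ form the real $4$-dimensional space
\[
\mathcal{J}=\{J(s)=\alpha e^{\kappa s}+\beta e^{-\kappa s}:\alpha,\beta\in\mathbb{C}\}.
\]
Recall that the tangent vector of a curve $w_\epsilon$ in $SX$ is described by the pair consisting of the velocity of $\pi(w_\epsilon)$ and the covariant derivative of $w_\epsilon$. If $c_\epsilon$ is a variation of $c$ through unit speed geodesics with variation field $J$, the tangent vector of $\epsilon\mapsto c_\epsilon'(s)$ at $0$ is $(J(s),J'(s))$. The smooth section $R_0$ over $SX$ vanishes at $c'(s)$, so its derivative there is a well defined linear map $T_{c'(s)}SX\to\operatorname{Sym}_0(c'(s)^\perp)=\mathbb{C}$. Let $r_J(s)$ be its value on $(J(s),J'(s))$; it is linear in $J$. By \eqref{eq:tilt} the derivative in the fiber direction is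
\begin{equation}\label{eq:vertical}
(0,x)\longmapsto-\eta(s)\,x .
\end{equation}

\begin{lemma}\label{lem:lin}
There is a linear map $J\mapsto\hat Q_J$ from $\mathcal{J}$ to $C^2(\mathbb{R},\mathbb{C})$ such that $|\hat Q_J|$ is constant and
\begin{equation}\label{eq:lin}
\hat Q_J''=4\kappa^2\hat Q_J+4\kappa r_J,\qquad\kappa|\hat Q_J|\le|r_J(s)|\quad\text{for all }s .
\end{equation}
In particular $\hat Q_J=0$ implies $r_J\equiv0$, and $r_J(s)=0$ for a single $s$ implies $\hat Q_J=0$.
\end{lemma}

\begin{proof}
Choose a smooth curve $w_\epsilon$ in $SX$ with $w_0=v$ and tangent vector $(J(0),J'(0))$, so that $c_\epsilon=c_{w_\epsilon}$ has variation field $J$. Choose frames of $w_\epsilon^\perp$ that are smooth in $\epsilon$ and extend them by parallel transport along $c_\epsilon$. Then $R_0(c_\epsilon'(s))$ is a smooth function of $(\epsilon,s)$ that vanishes for $\epsilon=0$, so $r_\epsilon(s)=R_0(c_\epsilon'(s))/\epsilon\to r_J(s)$ locally uniformly. By continuity of $h$, $a_\epsilon=a(w_\epsilon)\to\kappa$. Let $q_\epsilon(s)=Q(c_\epsilon'(s))/\epsilon$. It has constant modulus,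 and \eqref{eq:RQ} at $s=0$ gives $|q_\epsilon|\le|r_\epsilon(0)|/a_\epsilon$, a bound that is uniform in $s\in\mathbb{R}$ and in small $\epsilon$. By \eqref{eq:ode}, Lemma~\ref{lem:limit} applies. The limit $\hat Q_J$ is the unique bounded solution of the equation in \eqref{eq:lin}, so it depends only on $J$, and linearly. The inequality is the limit of $a_\epsilon|q_\epsilon|\le|r_\epsilon(s)|$.
\end{proof}

The family of linear maps $J\mapsto\hat Q_J(s)$ all have the same norm function on $\mathcal{J}$. This rigidity, combined with the complex linearity of \eqref{eq:vertical}, forces $\eta$ to grow exponentially once it is nonzero.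

\begin{lemma}\label{lem:growth}
Suppose $\eta(0)\ne0$. Then there are $f_1,f_2\in\mathbb{C}$, not both zero, such that $\hat Q_J(0)=f_1\alpha+f_2\beta$ for $J=\alpha e^{\kappa s}+\beta e^{-\kappa s}$, and
\[
|\eta(t)|\ge\tfrac12|y(t)|\quad\text{for all }t\in\mathbb{R},\qquad\text{where }y(t)=f_2e^{\kappa t}-f_1e^{-\kappa t}.
\]
Replacing $v$ by $-v$ exchanges $f_1$ and $f_2$.
\end{lemma}

\begin{proof}
Let $F(J)=\hat Q_J(0)$, a real linear map $\mathcal{J}\to\mathbb{C}$, and let $J_{t,x}(s)=\kappa^{-1}\sinh(\kappa(s-t))\,x$ be the field with $J(t)=0$, $J'(t)=x$. By \eqref{eq:vertical}, $r_{J_{t,x}}(t)=-\eta(t)x$. Since $\eta(0)\ne0$, Lemma~\ref{lem:lin} gives $F(J_{0,x})\ne0$ for $x\ne0$, so $F$ is onto. Since $|\hat Q_J(s)|=|F(J)|$ for all $J$, the map $J\mapsto\hat Q_J(s)$ vanishes on $\ker F$ and factors as $\hat Q_J(s)=M(s)F(J)$ with a linear isometry $M(s)$ of $\mathbb{R}^2$. The columns of $M$ are functions of the form $\hat Q_J$, so $M$ is $C^2$, and $M(0)=\mathrm{Id}$. By continuity $\det M=1$, so $M(s)$ is multiplication by a unit complex number $\omega(s)$, with $\omega\in C^2$.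 By \eqref{eq:lin},
\[
r_J(s)=\zeta(s)F(J),\qquad\zeta=(\omega''-4\kappa^2\omega)/4\kappa,\qquad|\zeta|\ge\kappa .
\]
Let $F_1(x)=F(xe^{\kappa s})$ and $F_2(x)=F(xe^{-\kappa s})$. Applying the last display to $J_{t,x}$ at $s=t$ gives
\[
\tfrac1{2\kappa}\bigl(e^{-\kappa t}F_1(x)-e^{\kappa t}F_2(x)\bigr)=F(J_{t,x})=-\zeta(t)^{-1}\eta(t)\,x .
\]
The right side is complex linear in $x$. For two different values of $t$ the coefficient vectors $(e^{-\kappa t},-e^{\kappa t})$ are linearly independent, so $F_1$ and $F_2$ are real combinations of complex linear maps, that is, multiplications by numbers $f_1,f_2$. They are not both zero because $F$ is onto. The display becomes $\eta=\zeta y/2\kappa$, and $|\zeta|\ge\kappa$ gives the estimate.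

For $-v$ use the same frame and the curves $-w_\epsilon$. Then $J(s)$ is replaced by $J(-s)$, which exchanges $\alpha$ and $\beta$, and $\hat Q_J(s)$ is replaced by $\hat Q_J(-s)$ because $Q$ is even. So the value at $0$ is unchanged, while $\eta(-v)=-\eta(v)\ne0$.
\end{proof}

\subsection*{The first order term}

\begin{proposition}\label{prop:eta}
$\eta=0$ on $\mathcal{H}$.
\end{proposition}

\begin{proof}
Suppose $v\in\mathcal{H}$ and $\eta(v)\ne0$. By Lemma~\ref{lem:growth} we may assume $f_2\ne0$, and we choose $t_0$ with $y\ne0$, hence $\eta\ne0$, on $[t_0,\infty)$. We show that the Bianchi identity makes $\eta$ decay. To apply it we need a geodesic field with values in $\mathcal{H}$, and we need to know its $L$.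

\emph{The field.} Let $t\ge t_0$. The fiber derivative \eqref{eq:vertical} of $R_0$ at $c'(t)$ is an isomorphism. By the implicit function theorem there are neighborhoods $\mathcal{V}\subset SX$ of $c'(t)$ and $\Omega\subset X$ of $c(t)$ and a smooth unit field $N$ on $\Omega$ whose image is the zero set of $R_0$ in $\mathcal{V}$. Shrinking them, we have $a>0$ on $\mathcal{V}$ by continuity, so $N(\Omega)=\mathcal{H}\cap\mathcal{V}$. For $q\in\Omega$ and small $s$ the vector $\phi^sN(q)$ lies in $\mathcal{H}\cap\mathcal{V}$, so it is a value of $N$. Thus $N$ is a geodesic field, and $N(c(s))=c'(s)$ for $s$ near $t$. The germ of $N$ at $c(s)$ is determined by the germ of the set $\mathcal{H}$ at $c'(s)$. Hence $L$, $\tau$ and the differential of $\kappa^2=a(N)^2$ are well defined and smooth along $c|_{[t_0,\infty)}$, and Lemma~\ref{lem:bianchi} holds there.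

\emph{The endomorphism $L$.} Let $J$ solve $J'=LJ$ on $[t_0,\infty)$. By \eqref{eq:L}, $J''=\kappa^2J$ with $\kappa=a(v)$, so $J$ extends to an element $\alpha e^{\kappa s}+\beta e^{-\kappa s}$ of $\mathcal{J}$. The vector $(J,J')=(J,\nabla_JN)$ is tangent to the image of $N$, on which $R_0=0$. So $r_J=0$ on $[t_0,\infty)$, and Lemma~\ref{lem:lin} gives $f_1\alpha+f_2\beta=0$, that is, $J=(\alpha/f_2)\,y$. The solution space of $J'=LJ$ is thus contained in $\{\gamma y:\gamma\in\mathbb{C}\}$, and both spaces have real dimension $2$, so they are equal. Therefore $L(t)$ is multiplication by the complex number $y'/y$, and $\tau=y'/y+\bar y'/\bar y$.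

\emph{The gradient of $\kappa^2$.} Differentiating $d\kappa^2(N)=0$ in the direction $J$ gives $\operatorname{Hess}\kappa^2(J,N)=-d\kappa^2(LJ)$. For $J=\gamma y$ this yields $\frac{d}{dt}\,d\kappa^2(J)=\operatorname{Hess}\kappa^2(N,J)+d\kappa^2(J')=0$. Let $\nu(t)\in\mathbb{C}$ be the coordinate of $\nabla\kappa^2\perp N$. Then $\operatorname{Re}(\bar\nu y\gamma)$ is constant for every $\gamma\in\mathbb{C}$, so $\nu\bar y=\nu_0$ is constant.

\emph{Decay.} The first equation of Lemma~\ref{lem:bianchi} becomes $\eta'+(2y'/y+\bar y'/\bar y)\,\eta=-\nu_0/\bar y$. Multiplying by $y^2\bar y$ gives $(y^2\bar y\,\eta)'=-\nu_0y^2$. Since $|y(t)|e^{-\kappa t}\to|f_2|\neq0$, integration gives $|y|^3|\eta|=O(e^{2\kappa t})$ and $|\eta(t)|=O(e^{-\kappa t})$ as $t\to\infty$. But $|\eta|\ge\frac12|y|\to\infty$ by Lemma~\ref{lem:growth}.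
\end{proof}

\subsection*{The second order term}
Now $R_0$ vanishes to second order on the sphere at a hyperbolic vector, so the implicit function theorem no longer produces a field $N$. A winding number does, and the Ricci tensor shows that this field is smooth.

\begin{lemma}\label{lem:field}
Let $\Omega$ be the set of footpoints of vectors $v\in\mathcal{H}$ with $m(v)\ne0$. For such $v$ the line $\mathbb{R}v$ is the eigenspace of the only simple eigenvalue of $\operatorname{Ric}$. The set $\Omega$ is open, these lines form a smooth line field on $\Omega$, and every smooth unit field spanning it is a geodesic field with values in $\mathcal{H}$.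
\end{lemma}

\begin{proof}
Let $v\in\mathcal{H}$, $m(v)\ne0$, $p=\pi(v)$. By \eqref{eq:ricform} and Proposition~\ref{prop:eta}, $\operatorname{Ric}_p=\lambda g+m\,v\otimes v$, which gives the first claim. A simple eigenvalue of a smooth family of symmetric endomorphisms and a unit eigenvector depend smoothly on the point, so there is a smooth unit eigenvector field $N$ near $p$ with $N(p)=v$ and simple eigenvalue. Let $\mathcal{D}\subset S_pX$ be a disc of radius less than $\pi/4$ about $v$ on which $a>0$. On $S_pX$ we have $R_0=m\,\sigma_v$ by \eqref{eq:R0}, so $\operatorname{wind}_{\mathcal{D}}R_0=2$ by Lemma~\ref{lem:index}(a). Use a local orthonormal frame of $X$ to regard $\mathcal{D}$ as a disc in $S_qX$ for $q$ near $p$. For $q$ close to $p$, by continuity and compactness, $R_0$ has no zero on $\partial\mathcal{D}$, the winding number is still $2$, $a>0$ on $\mathcal{D}$, and $N(q)$ is within $\pi/4$ of the center. So $R_0$ has a zero $w\in\mathcal{D}\subset S_qX$, and $w\in\mathcal{H}$. By Proposition~\ref{prop:eta}, $w$ is an eigenvector of $\operatorname{Ric}_q$. Every eigenvector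 lies in $\mathbb{R}N(q)$ or in $N(q)^\perp$, and the angle between $w$ and $N(q)$ is less than $\pi/2$, so $w=N(q)$. Thus $N$ has values in $\mathcal{H}$ near $p$, and $m(N)\ne0$ there by continuity. For small $s$ the vector $\phi^sN(q)\in\mathcal{H}$ is again a Ricci eigenvector at an angle less than $\pi/2$ from $N$, hence a value of $N$. So $\nabla_NN=0$. The same holds for $-N$.
\end{proof}

\begin{proposition}\label{prop:m}
$m=0$ on $\mathcal{H}$.
\end{proposition}

\begin{proof}
Suppose $v\in\mathcal{H}$ and $m(v)\ne0$. Let $c=c_v$, $\kappa=a(v)$, $m(t)=m(c'(t))$, and let $I\ni0$ be the maximal open interval on which $m(t)\ne0$. By Lemma~\ref{lem:field}, Lemma~\ref{lem:tilt} applies on every compact $I_0\subset I$ containing $0$. Lemma~\ref{lem:bianchi} with $\eta\equiv0$ gives $m'=-\tau m$, so $(m\det Y)'=0$ and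
\[
m(t)\det Y(t)=m(0)\qquad(t\in I).
\]
At a finite endpoint of $I$ we would have $m\to0$ while $\det Y$ stays bounded, which is impossible. So $I=\mathbb{R}$ and $\det Y>0$ on $\mathbb{R}$.

Fix $x_0\in v^\perp\setminus\{0\}$, let $w_\epsilon,c_\epsilon,\xi_\epsilon$ be as in Lemma~\ref{lem:tilt}, put $x=Y^{-1}x_0$, and use parallel frames along $c_\epsilon$ that are smooth in $\epsilon$. On a compact interval and for small $\epsilon$, formula \eqref{eq:tilt} holds at $c_\epsilon(t)$ with the hyperbolic vector $N(c_\epsilon(t))$ and $\eta=0$. So $r_\epsilon=R_0(c_\epsilon')/\epsilon^2\to r=\frac12mx^2$ locally uniformly. The functions $q_\epsilon=Q(c_\epsilon')/\epsilon^2$ have constant modulus at most $|r_\epsilon(0)|/a(w_\epsilon)$ by \eqref{eq:RQ}, and $a(w_\epsilon)\to\kappa$. By Lemma~\ref{lem:limit} they converge to a function $\hat q$ of constant modulus with $\hat q''=4\kappa^2\hat q+4\kappa r$, and $\kappa|\hat q|\le|r|$ in the limit of \eqref{eq:RQ}. Since $r\ne0$, the equation shows $\hat q\not\equiv0$, so $|\hat q|$ is a positive constant. Inserting $|m|=|m(0)|/\det Y$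 into $\frac12|m||x|^2\ge\kappa|\hat q|$, we find for each $x_0\ne0$ a number $\delta>0$ with
\begin{equation}\label{eq:lower}
|Y(t)^{-1}x_0|^2\ge\delta\,\det Y(t)\qquad\text{for all }t\in\mathbb{R}.
\end{equation}
Write $Y=\frac12e^{\kappa t}(\mathrm{Id}+L_0/\kappa)+\frac12e^{-\kappa t}(\mathrm{Id}-L_0/\kappa)$. If $\mathrm{Id}+L_0/\kappa$ is invertible, then $e^{-\kappa t}Y(t)$ converges to an invertible matrix as $t\to\infty$, so the left side of \eqref{eq:lower} tends to $0$ and the right side to $\infty$. If $\mathrm{Id}-L_0/\kappa$ is invertible, the same happens as $t\to-\infty$, with $e^{\kappa t}Y(t)$. In the remaining case, which is that of Example~\ref{ex:sol}, $L_0$ has eigenvalues $\pm\kappa$, so $Y$ has eigenvalues $e^{\pm\kappa t}$ and $\det Y=1$. For an eigenvector $x_0$ with eigenvalue $\kappa$ we get $Y^{-1}x_0=e^{-\kappa t}x_0\to0$ as $t\to\infty$. All three cases contradict \eqref{eq:lower}.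
\end{proof}

\begin{proposition}\label{prop:H3}
If $\mathcal{H}\ne\emptyset$, then $X$ is a scaled $\mathbb{H}^3$.
\end{proposition}

\begin{proof}
Let $v\in\mathcal{H}$, $p=\pi(v)$, $\kappa=a(v)$. By \eqref{eq:ricform} and Propositions~\ref{prop:eta} and~\ref{prop:m}, $\operatorname{Ric}_p=-2\kappa^2g$, so $R_0=0$ on $S_pX$ by \eqref{eq:R0}. If $w\in S_pX$ and $a(w)>0$, then $w\in\mathcal{H}$ and $-2a(w)^2=\operatorname{Ric}(w,w)=-2\kappa^2$. So the continuous function $a$ takes only the values $0$ and $\kappa$ on the connected sphere $S_pX$, and $a(v)=\kappa$. Hence $a=\kappa$ on $S_pX$ and $S_pX\subset\mathcal{H}$. Every $q\in X$ lies on a geodesic from $p$, so by flow invariance it is the footpoint of a vector $v'\in\mathcal{H}$ with $a(v')=\kappa$. The argument applies to $v'$, and Lemma~\ref{lem:H} gives $R_w=-\kappa^2\,\mathrm{Id}$ for all $w\in SX$. A complete simply connected $3$-manifold of constant curvature $-\kappa^2<0$ is a scaled $\mathbb{H}^3$.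
\end{proof}

\section{The Ricci tensor in the absence of hyperbolic vectors}\label{sec:ricci}

In this section and the next we assume $\mathcal{H}=\emptyset$. The gain is that the zeros of the merely continuous sections $A$ and $B$ are now described by the smooth tensor $\operatorname{Ric}$.

\begin{lemma}\label{lem:kernel}
For $v\in SX$ we have $A(v)=0\iff B(v)=0\iff v\in\ker\operatorname{Ric}$, and in this case $a(v)=0$ and $P(v)=Q(v)=0$. Moreover $\ker\operatorname{Ric}_p\ne0$ for every $p\in X$.
\end{lemma}

\begin{proof}
If $A(v)=0$, then $P(v)=Q(v)=0$, and $a(v)=0$ since otherwise $v\in\mathcal{H}$ by Lemma~\ref{lem:H}. So $\operatorname{Ric}(v,v)=0$ by \eqref{eq:ric}. Conversely $\operatorname{Ric}(v,v)=0$ forces $a$, $P$, $Q$ to vanish at $v$. Since $\operatorname{Ric}$ is semidefinite, $\operatorname{Ric}(v,v)=0$ is equivalent to $v\in\ker\operatorname{Ric}$. By Lemma~\ref{lem:index}(b), $A$ has a zero on each $S_pX$.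
\end{proof}

So the eigenvalues of $\operatorname{Ric}$ are $\rho_1,\rho_2\le0$ and $0$. To exclude $\rho_1\ne\rho_2$ we count zeros of $C$ on suitable circles in two ways: Lemma~\ref{lem:index}(c) gives at least four, while $C$ is a cubic form on $T_pX$ that can be expanded near $\ker\operatorname{Ric}$.

\begin{proposition}\label{prop:rank2}
At a point where $\operatorname{Ric}$ has rank $2$, its two nonzero eigenvalues coincide.
\end{proposition}

\begin{proof}
Suppose the eigenvalues at some point are $0$ and $\rho_1\ne\rho_2$, both negative. Since the rank is at most $2$ everywhere, the same holds on a neighborhood, where we let $N$ be a smooth unit field spanning the kernel. Let $p$ be any point of this neighborhood.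

\emph{At least four zeros.} The zeros of $A$ and of $B$ on $S_pX$ are exactly $\pm N$. The differential of the antipodal map at $w$ is $-\mathrm{Id}$ on $w^\perp$, and conjugation by $-\mathrm{Id}$ is trivial, so the antipodal map pulls $A$ back to $w\mapsto A(-w)=-B(w)$. Hence $\operatorname{ind}_{-N}A=\operatorname{ind}_NB$, and Lemma~\ref{lem:index}(b) gives $\operatorname{ind}_NA+\operatorname{ind}_NB=4$. By \eqref{eq:R0} and $\rho_1\ne\rho_2$ we have $R_0(N)\ne0$, so $\operatorname{ind}_NR_0=0$. By Lemma~\ref{lem:index}(c), $C$ has at least four zeros on every small circle about $N$.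

\emph{At most two zeros, unless $\nabla_NN=0$.} Differentiating $\operatorname{Ric}(N,\cdot)=0$ gives $(\nabla_z\operatorname{Ric})(N,y)=-\operatorname{Ric}(\nabla_zN,y)$, and in particular $(\nabla_z\operatorname{Ric})(N,N)=0$ for all $z$. For a unit vector $x\perp N$ and $w=\cos\epsilon\,N+\sin\epsilon\,x$, expanding the cubic form gives
\[
\frac{C(w)}{\sin\epsilon\cos^2\epsilon}=\ell(x)+\tan\epsilon\,\bigl((\nabla_N\operatorname{Ric})(x,x)+2(\nabla_x\operatorname{Ric})(N,x)\bigr)+\tan^2\epsilon\;C(x),
\]
where $\ell(x)=2(\nabla_N\operatorname{Ric})(N,x)=-2\operatorname{Ric}(\nabla_NN,x)$. Suppose $\nabla_NN\ne0$ at $p$. Since $\operatorname{Ric}$ is definite on $N^\perp$, the linear form $\ell$ is nonzero. With a suitable angle $\varphi$ on the circle of unit vectors $x$, the right side is $|\ell|\,(\cos\varphi+\psi(\varphi))$ with $|\psi|,|\psi'|<\frac12$ for small $\epsilon$. Its zeros lie on the two arcs where $|\cos\varphi|\le\frac12$. There $|\sin\varphi|>\frac12$, so the function is strictly monotone on each arc and has at most two zeros in total. This contradicts the first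 count.

So $N$ is a geodesic field. Along an integral curve $a$, $P$, $Q$ vanish by Lemma~\ref{lem:kernel}, and $P'=-2aQ-2R_0$ gives $R_0(N)=0$. This contradicts $\rho_1\ne\rho_2$.
\end{proof}

\begin{proposition}\label{prop:rank1}
$\operatorname{Ric}$ never has rank $1$.
\end{proposition}

\begin{proof}
Suppose the rank at $p$ is $1$. At rank $2$ points the two smallest eigenvalues agree by Proposition~\ref{prop:rank2}, and this persists in limits, but it fails at $p$. So the rank is $1$ near $p$, and there $\operatorname{Ric}=\rho\,e\otimes e$ with $\rho=\operatorname{scal}<0$ and $e$ a smooth unit field. The zeros of $A$ on $S_pX$ now form the great circle $e^\perp$, and we look at a circle parallel to it.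

\emph{No zeros of $C$.} Let $w\in S_pX$, $w\perp e$. By Lemma~\ref{lem:kernel}, $a$, $P$, $Q$ vanish at $w$. So $a=0$ and $Q=0$ along $c_w$, and $P'=-2R_0$ gives $P=-2tR_0(w)+O(t^2)$. By \eqref{eq:R0} and \eqref{eq:product}, $|R_0(w)|=|\rho(p)|/2$. Then \eqref{eq:ric} gives
\[
|\rho|\,\langle e,c_w'\rangle^2=-\operatorname{Ric}(c_w',c_w')=\tfrac12|P|^2=\tfrac12\rho(p)^2t^2+O(t^3),
\]
with $\rho$ and $e$ on the left evaluated at $c_w(t)$. Since $\langle e,c_w'\rangle=t\langle\nabla_we,w\rangle+O(t^2)$, we obtain $\langle\nabla_we,w\rangle^2=|\rho(p)|/2$ for all unit $w\perp e$. For arbitrary $w\in S_pX$,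
\[
C(w)=\langle e,w\rangle\bigl(\langle e,w\rangle\,w(\rho)+2\rho\,\langle\nabla_we,w\rangle\bigr).
\]
The second factor is continuous and has no zero on the circle $e^\perp$. So for small $\epsilon>0$ the function $C$ has no zero on the boundary of the disc $\mathcal{D}=\{w:\langle w,e\rangle\ge\sin\epsilon\}$.

\emph{At least four zeros.} The disc $\mathcal{D}$ does not meet $\ker\operatorname{Ric}$, so $A$ and $B$ have no zeros in it and their winding numbers vanish. By \eqref{eq:R0}, $R_0=\rho\,\sigma_e$, so $\operatorname{wind}_{\mathcal{D}}R_0=2$. Lemma~\ref{lem:index}(c) applies with $k=-4$ and contradicts the previous step.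
\end{proof}

\section{The kernel of the Ricci tensor is parallel}\label{sec:split}

We still assume $\mathcal{H}=\emptyset$. Let $\Omega=\{p:\operatorname{Ric}_p\ne0\}$, an open set, and $\rho=\frac12\operatorname{scal}$. By Section~\ref{sec:ricci}, $\Omega=\{\rho<0\}$, $\rho=0$ outside $\Omega$, and on $\Omega$
\[
\operatorname{Ric}=\rho\,(g-N\otimes N),
\]
where $N$ is a local smooth unit field spanning the line field $\ker\operatorname{Ric}$. The Bianchi identity $\operatorname{div}\operatorname{Ric}=\nabla\rho$ reduces to $\bigl(N(\rho)+\tau\rho\bigr)N+\rho\nabla_NN=0$ with $\tau=\operatorname{div}N$, that is,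
\begin{equation}\label{eq:bianchi2}
\nabla_NN=0,\qquad N(\rho)=-\tau\rho .
\end{equation}
Also $R_N=0$, because its traceless part vanishes by \eqref{eq:R0} and its trace is $\operatorname{Ric}(N,N)=0$. For any unit vector $w$ at a point of $\Omega$, the projection of $N$ to $w^\perp$ has squared length $1-\langle w,N\rangle^2$, so \eqref{eq:R0}, \eqref{eq:product}, \eqref{eq:ric} and \eqref{eq:C} give
\begin{equation}\label{eq:est}
|R_0(w)|=\tfrac12|\operatorname{Ric}(w,w)|,\qquad|C(w)|\le|P(w)|\,|\operatorname{Ric}(w,w)|,\qquad|P(w)|^2\le2|\operatorname{Ric}(w,w)| .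
\end{equation}
So $\operatorname{Ric}(c',c')$ changes slowly along a geodesic on which it is small. On the integral curves of $N$ we have $a=0$, so Lemma~\ref{lem:limit} is not available, and this almost conserved quantity takes over the role of $|Q|$.

\begin{proposition}\label{prop:parallel}
$\nabla N=0$ on $\Omega$, and the geodesic $c_{N(p)}$ stays in $\Omega$ for every $p\in\Omega$.
\end{proposition}

\begin{proof}
Let $c=c_{N(p)}$ and let $I\ni0$ be the maximal open interval with $c(I)\subset\Omega$. The set of $t\in I$ with $c'(t)\in\ker\operatorname{Ric}$ is closed in $I$, and it is open because the integral curves of $\pm N$ are geodesics. So it is all of $I$, and Lemma~\ref{lem:tilt} applies with $\kappa=0$ and $Y=\mathrm{Id}+tL_0$ on compact subintervals containing $0$. By \eqref{eq:bianchi2}, $(\rho\det Y)'=0$, so $\rho(c(t))\det Y(t)=\rho(p)$ on $I$. At a finite endpoint $\rho\to0$ while $\det Y$ stays bounded, which is impossible. So $I=\mathbb{R}$ and $\det Y>0$.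

Let $x_0\perp N(p)$, let $I_0\ni0$ be a compact interval, and let $c_\epsilon,\xi_\epsilon$ be as in Lemma~\ref{lem:tilt}. Then
\[
\operatorname{Ric}(c_\epsilon',c_\epsilon')=\rho(c_\epsilon)\,\frac{|\xi_\epsilon|^2}{1+|\xi_\epsilon|^2}=O(\epsilon^2)
\]
uniformly on $I_0$. By \eqref{eq:est} its derivative $C(c_\epsilon')$ is $O(\epsilon^3)$. Dividing by $\epsilon^2$ and letting $\epsilon\to0$, we see that $\rho(c(t))\,|Y(t)^{-1}x_0|^2$ is constant, equal to $\rho(p)|x_0|^2$. With $\rho\det Y=\rho(p)$ this says
\[
|Y(t)^{-1}x_0|^2=\det Y(t)\,|x_0|^2\qquad\text{for all }x_0\perp N(p),\ t\in\mathbb{R},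
\]
that is, $(Y^{-1})^TY^{-1}=(\det Y)\,\mathrm{Id}$. Taking determinants gives $(\det Y)^{-2}=(\det Y)^2$, so $\det Y=1$ and $\mathrm{Id}+tL_0$ is orthogonal for all $t$. The coefficient of $t^2$ in $(\mathrm{Id}+tL_0)^T(\mathrm{Id}+tL_0)=\mathrm{Id}$ is $L_0^TL_0=0$, so $L_0=0$. Together with $\nabla_NN=0$ this gives $\nabla N=0$ at $p$.
\end{proof}

It remains to exclude that $X$ is a product on $\Omega$ and flat elsewhere.

\begin{proposition}\label{prop:all}
If $\Omega\ne\emptyset$, then $\Omega=X$.
\end{proposition}

\begin{proof}
Let $p\in\Omega$. Every point of $X$ lies on a geodesic from $p$, so it suffices to show $c_w(\mathbb{R})\subset\Omega$ for $w\in S_pX$. For $w=\pm N(p)$ this is part of Proposition~\ref{prop:parallel}. Otherwise let $I\ni0$ be the maximal open interval with $c_w(I)\subset\Omega$ and choose $N$ continuously along $c_w|_I$. Since $N$ is parallel, $\langle c_w',N\rangle=\cos\vartheta$ is constant, with $\sin\vartheta\ne0$. Then $\operatorname{Ric}(c_w',c_w')=\rho\sin^2\vartheta$ and $C(c_w')=\rho'\sin^2\vartheta$, where $\rho'=\frac{d}{dt}\rho(c_w(t))$.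 By \eqref{eq:est}, $|(\log|\rho|)'|\le|P|\le(2|\operatorname{Ric}(c_w',c_w')|)^{1/2}$, which is bounded on bounded intervals. At a finite endpoint of $I$ we would have $\log|\rho|\to-\infty$. So $I=\mathbb{R}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``if'' part and the values of $h$ are in Example~\ref{ex:models}. Conversely, let $X$ have invariant horospherical mean curvature function. If $\mathcal{H}\ne\emptyset$, Proposition~\ref{prop:H3} applies. Let $\mathcal{H}=\emptyset$. If $\Omega=\emptyset$, then $\operatorname{Ric}=0$, so $R_w=0$ for all $w$ by \eqref{eq:R0}, and $X=\mathbb{R}^3$. Otherwise $\Omega=X$ by Proposition~\ref{prop:all}. Since $X$ is simply connected, the line field $\ker\operatorname{Ric}$ is spanned by a global unit field $N$, which is parallel by Proposition~\ref{prop:parallel}. By the de Rham decomposition theorem $X=\Sigma\times\mathbb{R}$ with $N$ tangent to $\mathbb{R}$ and $\Sigma$ a complete simply connected surface, whose curvature is $\rho<0$. Let $w$ be a unit vector tangent to $\Sigma$. In the parallel frame formed by a normal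 to $c_w$ in $\Sigma$ and by $N$ we have $R_{c_w'}=\operatorname{diag}(\rho,0)$, so $S_{w,r}=\operatorname{diag}(j_r,1-t/r)$, where $j_r$ is the corresponding object for $\Sigma$. Letting $r\to\infty$ shows that $h(w)$ is the horospherical mean curvature function of $\Sigma$, which is therefore flow invariant. By Example~\ref{ex:surfaces}, $\rho$ is constant. So $\Sigma$ is a scaled $\mathbb{H}^2$, and $X$ is $\mathbb{H}^2\times\mathbb{R}$ up to scaling.
\end{proof}

\section{Weakening reversibility}\label{sec:rev}

Without reversibility the traces of $U^s$ and $U^u$ are two unrelated constants of motion, $h(v)$ and $-h(-v)$. Their sum is the logarithmic rate of decay of $\det D$, and $\det D$ is bounded.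

\begin{proof}[Proof of Theorem~\ref{thm:rev}]
(1) Parts (a) and (b) of Lemma~\ref{lem:riccati} do not require continuity of $h$. Subtracting the two Riccati equations and writing $U^u=U^s+D$ gives $D'=-(DU^s+U^sD+D^2)$ along the orbit of $v$. Since $\operatorname{adj}(D)D=D\operatorname{adj}(D)=(\det D)\,\mathrm{Id}$,
\[
(\det D)'=\operatorname{tr}(\operatorname{adj}(D)D')=-(2\operatorname{tr}U^s+\operatorname{tr}D)\det D=-(\operatorname{tr}U^s+\operatorname{tr}U^u)\det D .
\]
Along the orbit $\operatorname{tr}U^s=h(v)$ and $\operatorname{tr}U^u=-h(-\phi^tv)=-h(\phi^{-t}(-v))=-h(-v)$ are constant. So $\det D(\phi^tv)=\det D(v)\,e^{-(h(v)-h(-v))t}$ for all $t\in\mathbb{R}$. Since $D\ge0$, the inequality of arithmetic and geometric means gives $0\le\det D\le\bigl(\operatorname{tr}D/(n-1)\bigr)^{n-1}$, and $\operatorname{tr}D=-h(v)-h(-v)$ is constant along the orbit. So $\det D(\phi^tv)$ is bounded on $\mathbb{R}$, and $\det D(v)\ne0$ forces $h(v)=h(-v)$.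

(2) By (1), $h(v)=h(-v)$ on a dense set, hence everywhere by continuity, and Theorem~\ref{thm:main} applies. By Example~\ref{ex:models}, $D=\operatorname{diag}(2\mu_1,2\mu_2)$ is singular everywhere in $\mathbb{R}^3$ and in $\mathbb{H}^2\times\mathbb{R}$.

(3) Nonpositive curvature implies the absence of focal points, because $(|J|^2)''=2|J'|^2-2\langle R(J,c')c',J\rangle\ge0$, with strict inequality at $t=0$, where $(|J|^2)'=0$. Assume there are no focal points. For $r>0$ and $x\ne0$ the Jacobi field $J=S_{v,-r}x$ vanishes at $-r$, so $|J|$ is increasing on $(-r,\infty)$ and $\langle U_{v,-r}x,x\rangle=\langle J'(0),J(0)\rangle\ge0$. In the limit $U^u_v\ge0$, so $U^s_v=-U^u_{-v}\le0$ and $h\le0$. We show that $h$ is reversible. If $D(v)$ is nonsingular, use (1). Otherwise let $f\in\ker D(v)$ be a unit vector. Then $0\le\langle U^uf,f\rangle=\langle U^sf,f\rangle\le0$, and semidefiniteness gives $U^sf=U^uf=0$. So each of $U^s_v$, $U^u_v$ has at most one nonzero eigenvalue, equal to its trace, and $\operatorname{tr}(U^s_v)^2=h(v)^2$, $\operatorname{tr}(U^u_v)^2=h(-v)^2$. The traces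 of $U^s$ and $U^u$ are constant along the orbit, so the traced Riccati equations give $\operatorname{tr}(U^s_v)^2=-\operatorname{Ric}(v,v)=\operatorname{tr}(U^u_v)^2$. Hence $h(v)^2=h(-v)^2$, and $h\le0$ gives $h(v)=h(-v)$. Theorem~\ref{thm:main} applies.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KPP} Gerhard Knieper, JeongHyeong Park and Norbert Peyerimhoff, \emph{Horospherical mean curvature functions and D'Atri spaces}, arXiv:2510.04572 (2025).
\end{thebibliography}
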